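# Free infinite divisibility of the Student t-distributions

## The Student family and a first guess

For $q>\frac12$ the (Student) t-distribution is
$$\mathbf t_q(dx)=\frac{1}{B(\frac12,q-\frac12)}(1+x^2)^{-q}\,dx,\qquad x\in\mathbb R,$$
where $B$ is the beta function. The condition $q>\frac12$ says exactly that the total mass is finite. For which $q$ can $\mathbf t_q$ be written, for each $n$, as the law of a sum of $n$ freely independent self-adjoint variables with a common law?

The answer that one would first guess is: for every $q>\frac12$. At $q=1$ we have the Cauchy law, which splits into $n$ narrower Cauchy laws, and nothing visible in the density changes character as $q$ moves. The guess, in a stronger form, is a conjecture in Takahiro Hasebe, "Free infinite divisibility for beta distributions and related ones", arXiv:1305.0924 (2013). We test it on cases where everything is explicit, and then prove it. First we need the precise notions.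

**Definition 1 (transforms).** For a Borel probability measure $\mu$ on $\mathbb R$ put
$$G_\mu(z)=\int_{\mathbb R}\frac{\mu(dx)}{z-x},\qquad F_\mu(z)=\frac1{G_\mu(z)},\qquad z\in\mathbb C^+.$$

Since $\operatorname{Im}\frac1{z-x}=-\frac{\operatorname{Im}z}{|z-x|^2}$, we have $\operatorname{Im}G_\mu<0$ on $\mathbb C^+$, so $F_\mu$ maps $\mathbb C^+$ to $\mathbb C^+$. For $\lambda,M>0$ let $\Gamma_{\lambda,M}=\{z\in\mathbb C^+:|\operatorname{Re}z|<\lambda\operatorname{Im}z,\ \operatorname{Im}z>M\}$. It is a textbook fact that for every $\lambda>0$ there is $M>0$ such that $F_\mu$ has a right inverse $F_\mu^{-1}:\Gamma_{\lambda,M}\to\mathbb C^+$, that is, $F_\mu(F_\mu^{-1}(w))=w$. As usual, it is the one with $F_\mu^{-1}(w)/w\to1$ as $w\to\infty$ in $\Gamma_{\lambda,M}$. (For the measures in our theorems, $F_\mu$ will turn out to be injective on $\mathbb C^+$, so there is only one.)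

**Definition 2 (free additive convolution).** $\mu\boxplus\nu$ is the distribution of $X+Y$ for freely independent self-adjoint $X\sim\mu$, $Y\sim\nu$. Equivalently, with the Voiculescu transform $\varphi_\mu(z)=F_\mu^{-1}(z)-z$, it is characterized by $\varphi_{\mu\boxplus\nu}=\varphi_\mu+\varphi_\nu$ on a common domain $\Gamma_{\lambda,M}$.

**Definition 3 (FID).** $\mu$ is freely infinitely divisible if for every $n\in\mathbb N$ there is a probability measure $\mu_n$ with $\mu=\mu_n^{\boxplus n}$.

**Definition 4 (class $\mathcal{UI}$).** $\mu\in\mathcal{UI}$ if $F_\mu^{-1}$, defined on some $\Gamma_{\lambda,M}$, extends analytically to a univalent (holomorphic and injective) map on $\mathbb C^+$.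

It is known that every measure in $\mathcal{UI}$ is FID; we take this as given. So one analytic question remains: can the inverse of $F_\mu$ be continued from a truncated cone to all of $\mathbb C^+$, injectively?

**Theorem 1.** For every $q>\frac12$, $\mathbf t_q\in\mathcal{UI}$. In particular $\mathbf t_q$ is FID.

The last two sections extend this to the densities proportional to $(1+x^2)^{-q}e^{\nu\arctan x}$ and to their weak limits.

## The cases $q=1$ and $q=2$, and a warning from the Bernoulli law

For $q=1$ the density is $\frac1{\pi(1+x^2)}$, and $G(z)=\frac1{z+i}$, so $F(z)=z+i$ and $F^{-1}(w)=w-i$. This is defined and injective on $\mathbb C^+$, so $\mathbf t_1\in\mathcal{UI}$. Free infinite divisibility is also visible directly: $\varphi=-i$, and $-\frac in$ is the Voiculescu transform of the Cauchy law of scale $\frac1n$, for which $F(z)=z+\frac in$. Note that $F^{-1}(\mathbb C^+)=\{\operatorname{Im}z>-1\}$ reaches below the real line. This will always happen.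

For $q=2$ we have $B(\frac12,\frac32)=\frac\pi2$, so the density is $f(x)=\frac{2}{\pi(1+x^2)^2}$. We claim that $G(z)=\frac{z+2i}{(z+i)^2}$. This function is holomorphic near the closed upper half-plane, it decays like $1/z$, and on $\mathbb R$
$$\operatorname{Im}\frac{(x+2i)(x-i)^2}{(1+x^2)^2}=\operatorname{Im}\frac{x^3+3x-2i}{(1+x^2)^2}=-\frac{2}{(1+x^2)^2}=-\pi f(x).$$
These properties identify the Cauchy transform, by the Poisson formula for $\operatorname{Im}G$ together with the decay at infinity. With $u=z+2i$,
$$F(z)=\frac{(z+i)^2}{z+2i}=\frac{(u-i)^2}{u}=u-2i-\frac1u .$$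
So $F(z)=w$ means $u^2-(w+2i)u-1=0$. The discriminant is $(w+2i)^2+4=w(w+4i)$, which has no zero in $\mathbb C^+$, and
$$\Phi(w)=\tfrac12\Bigl(w-2i+\sqrt{w(w+4i)}\Bigr),$$
with the root asymptotic to $w$ at infinity, is holomorphic on $\mathbb C^+$. It satisfies $F(\Phi(w))=w$, hence is injective. The two roots $u$ have product $-1$, so for large $w$ the other root is near $0$ and gives $z$ near $-2i\notin\mathbb C^+$. Hence $\Phi$ extends $F^{-1}$, and $\mathbf t_2\in\mathcal{UI}$. The margin is thin: the branch points are $w=0$ and $w=-4i$, and the first lies on the boundary of $\mathbb C^+$.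

The next example shows what could go wrong. For $\mu=\frac12(\delta_1+\delta_{-1})$ we get $G_\mu(z)=\frac z{z^2-1}$ and $F_\mu(z)=z-\frac1z$. An analytic extension $\Phi$ of $F_\mu^{-1}$ to $\mathbb C^+$ would satisfy $\Phi^2-w\Phi-1=0$, that is, $(2\Phi-w)^2=w^2+4$. The right side has a simple zero at $2i\in\mathbb C^+$, and the square of a holomorphic function has only zeros of even order. So $\mu\notin\mathcal{UI}$. The obstruction is the critical point $z=i$ of $F_\mu$, with critical value $F_\mu(i)=2i$ in $\mathbb C^+$.

For $q=3$ inversion means solving a cubic, and for non-integer $q$ there is no rational $F$ at all. The plan is therefore to avoid formulas for $F^{-1}$: show that $F$ has no critical value in $\mathbb C^+$, and use covering theory.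

## A covering criterion for $\mathcal{UI}$

We first isolate what must be checked. Recall that a continuous map is proper if preimages of compact sets are compact.

**Lemma 1.** Let $\Omega\subset\mathbb C$ be a nonempty connected open set and $F:\Omega\to\mathbb C^+$ a proper local homeomorphism. Then $F$ is a bijection.

**Proof.** Let $w\in\mathbb C^+$. The fibre $F^{-1}(w)$ is compact and discrete, so it is a finite set $\{z_1,\dots,z_m\}$, possibly with $m=0$. Choose disjoint open $U_j\ni z_j$ that $F$ maps homeomorphically onto open sets. There is a disc $W\ni w$ with $F^{-1}(W)\subset\bigcup_jU_j$. Otherwise there are $\zeta_n\in\Omega\setminus\bigcup_jU_j$ with $F(\zeta_n)\to w$. The set $\{w\}\cup\{F(\zeta_n)\}$ may be taken inside a compact subset of $\mathbb C^+$, so by properness a subsequence of $(\zeta_n)$ converges to some $\zeta\in\Omega$. Then $F(\zeta)=w$ and $\zeta\notin\bigcup_jU_j$, a contradiction. Shrink $W$ so that also $W\subset\bigcap_jF(U_j)$. Then $W$ is evenly covered, with $m$ sheets. Hence the number of preimages is locally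 constant, so it is constant on $\mathbb C^+$, and it is at least $1$ because $\Omega\ne\emptyset$. So $F$ is a covering map. Since $\mathbb C^+$ is simply connected and $\Omega$ is connected, $F$ is a homeomorphism. $\blacksquare$

**Lemma 2.** Let $\mu$ be a probability measure on $\mathbb R$, and let $D\subset\mathbb C$ be an open set with $\mathbb C^+\cup\mathbb R\subset D$. Suppose $G_\mu$ extends to a holomorphic function $G$ on $D$ such that

(a) $\operatorname{Im}G<0$ on $\mathbb R$;

(b) $G'(z)\ne0$ at every $z\in D$ with $\operatorname{Im}G(z)<0$;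

(c) if $z_n\in D$, $\operatorname{Im}G(z_n)<0$ and $z_n\to z_*\in\partial D\cup\{\infty\}$ (boundary taken in $\mathbb C$), then $1/G(z_n)$ does not converge to a point of $\mathbb C^+$.

Then $\mu\in\mathcal{UI}$.

**Proof.** The set $U=\{z\in D:\operatorname{Im}G(z)<0\}$ is open and, by (a), contains the connected set $\mathbb C^+\cup\mathbb R$. Let $\Omega$ be the component of $U$ containing it. On $\Omega$ the function $F=1/G$ is holomorphic with values in $\mathbb C^+$, and $F'=-G'/G^2\ne0$ by (b). So $F$ is a local homeomorphism.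

It is proper. Let $K\subset\mathbb C^+$ be compact and $z_n\in\Omega$ with $F(z_n)\in K$. Pass to a subsequence with $z_n\to z_*\in\mathbb C\cup\{\infty\}$ and $F(z_n)\to w\in K$. By (c), $z_*\notin\partial D\cup\{\infty\}$, so $z_*\in D$. By continuity $G(z_*)=1/w$, which has negative imaginary part, so $z_*\in U$. A small disc around $z_*$ lies in $U$ and meets $\Omega$, so it lies in the component $\Omega$. Thus $z_*\in\Omega$ and $F(z_*)=w\in K$. This proves that $F^{-1}(K)$ is compact.

By Lemma 1, $F:\Omega\to\mathbb C^+$ is a bijection, and $\Phi=(F|_\Omega)^{-1}:\mathbb C^+\to\Omega$ is univalent. For $w\in\Gamma_{\lambda,M}$ the given right inverse satisfies $F_\mu^{-1}(w)\in\mathbb C^+\subset\Omega$ and $F(F_\mu^{-1}(w))=w$. So $F_\mu^{-1}(w)=\Phi(w)$, and $\Phi$ is a univalent extension of $F_\mu^{-1}$ to $\mathbb C^+$. $\blacksquare$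

Three tasks follow: continue $G$ below $\mathbb R$, locate the critical points, and find a set $D$ whose boundary satisfies (c). The third is the delicate one.

## Continuing the Cauchy transform below the real line

Throughout, $\log$ and $\operatorname{Arg}\in(-\pi,\pi)$ are principal, and for $z\in\mathbb C^-$ we write
$$\tilde G(z)=\int\frac{\mu(dx)}{z-x}=\overline{G_\mu(\bar z)},\qquad\text{so}\quad \operatorname{Im}\tilde G>0\ \text{ on }\mathbb C^-.$$
The continuation of $G_\mu$ through $\mathbb R$ is not $\tilde G$; the difference is computed by a contour shift.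

**Lemma 3.** Let $q>\frac12$, let $f$ be holomorphic in $|\operatorname{Im}\zeta|<1$, let its restriction to $\mathbb R$ be the density of a probability measure $\mu$, and suppose $|f(\zeta)|\le C|1+\zeta^2|^{-q}$ for $|\operatorname{Im}\zeta|\le\frac12$. Then $G_\mu$ extends to a holomorphic function $G$ on $\{\operatorname{Im}z>-\frac12\}$, with
$$G(z)=\int_{\mathbb R-i/2}\frac{f(\zeta)}{z-\zeta}\,d\zeta,\tag{1}$$
$$G(z)=\tilde G(z)-2\pi i f(z)\qquad(-\tfrac12<\operatorname{Im}z<0),\tag{2}$$
and $\operatorname{Im}G(x)=-\pi f(x)$ for $x\in\mathbb R$. Moreover $G(z)\to0$ as $|z|\to\infty$ with $\operatorname{Im}z\ge0$, and $\tilde G(z)\to0$ as $|z|\to\infty$ in $\mathbb C^-$.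

**Proof.** Consider the rectangle with vertices $\pm R$ and $\pm R-\frac i2$. On its vertical sides $|f(\zeta)|\le C(R^2-1)^{-q}$ and $|z-\zeta|\ge R-|z|$, so these sides contribute $O(R^{-2q-1})$ to $\int\frac{f(\zeta)}{z-\zeta}d\zeta$. If $z\in\mathbb C^+$, the integrand is holomorphic in the closed rectangle, and $R\to\infty$ gives (1). On the line $\mathbb R-\frac i2$,
$$|1+(t-\tfrac i2)^2|=|t-\tfrac{3i}2|\,|t+\tfrac i2|\ge t^2+\tfrac14,$$
so $|f(t-\frac i2)|\le C(t^2+\frac14)^{-q}$, which is integrable since $2q>1$. Hence the right side of (1) is holomorphic in $\operatorname{Im}z>-\frac12$; this is the extension.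

If $-\frac12<\operatorname{Im}z<0$, the rectangle contains $z$ for large $R$. Its boundary, run counterclockwise, has the bottom side from left to right and the top side from right to left. The residue of $\frac{f(\zeta)}{z-\zeta}$ at $\zeta=z$ is $-f(z)$. So $\int_{\mathbb R-i/2}-\int_{\mathbb R}=-2\pi i f(z)$, which is (2). Letting $z\to x\in\mathbb R$ from below, $\tilde G(z)=\overline{G(\bar z)}\to\overline{G(x)}$, and (2) becomes $G(x)=\overline{G(x)}-2\pi i f(x)$, that is, $\operatorname{Im}G(x)=-\pi f(x)$.

For the decay, use (1) with $\operatorname{Im}z\ge0$. The kernel satisfies $\bigl|\frac1{z-\zeta}\bigr|\le2$ on $\mathbb R-\frac i2$ and tends to $0$ pointwise as $|z|\to\infty$, so dominated convergence gives $G(z)\to0$. Conjugation gives $\tilde G\to0$. $\blacksquare$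

For $\mathbf t_q$ we take $f(z)=c(1+z^2)^{-q}$ with $c=1/B(\frac12,q-\frac12)$ and the principal branch. It is holomorphic where $1+z^2\notin(-\infty,0]$. Since $1+z^2\in(-\infty,0]$ exactly when $z=iy$ with $|y|\ge1$, Lemma 3 applies, with $C=c$. Put
$$\Sigma=\mathbb C\setminus\{-iy:y\ge1\}.$$
The right side of (2) is holomorphic on $\mathbb C^-\cap\Sigma$, so $G$ extends holomorphically to $\Sigma$ and (2) holds on $\mathbb C^-\cap\Sigma$. Since $f(z)\to0$ as $|z|\to\infty$, we get
$$G(z)\to0\qquad\text{as }|z|\to\infty\text{ in }\Sigma.\tag{3}$$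

Check at $q=1$: $\tilde G(z)=\frac1{z-i}$ and $-2\pi i f(z)=-\frac{2i}{1+z^2}$, and indeed $\frac1{z-i}-\frac{2i}{1+z^2}=\frac1{z+i}$.

## A first-order equation and the critical points of $G$

The density of $\mathbf t_q$ satisfies a first-order linear equation, and so does $G$; at a critical point the equation reveals the value of $G$. We carry a real parameter $\nu$ for later use: let
$$f(x)=c\,(1+x^2)^{-q}e^{\nu\arctan x},\qquad q>\tfrac12,\ \nu\in\mathbb R,$$
with $c$ normalizing. The Student law is $\nu=0$, and on a first reading one may set $\nu=0$. We have $(1+x^2)f'(x)=(\nu-2qx)f(x)$.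

**Lemma 4.** On $\mathbb C^+$ the Cauchy transform $G$ of $f(x)dx$ satisfies
$$(1+z^2)G'(z)=(2q-1)+(\nu-2qz)G(z).\tag{4}$$

**Proof.** Divide the equation for $f$ by $z-x$ and integrate over $\mathbb R$. On the left we integrate by parts; the boundary terms vanish because $\frac{(1+x^2)f(x)}{z-x}=O(|x|^{1-2q})$. From $1+x^2=(1+z^2)-(z-x)(z+x)$ we get
$$\frac{1+x^2}{z-x}=\frac{1+z^2}{z-x}-(z+x),\qquad \frac{d}{dx}\frac{1+x^2}{z-x}=\frac{1+z^2}{(z-x)^2}-1 .$$
Since $G'(z)=-\int\frac{f(x)}{(z-x)^2}dx$, the left side becomes $-\int f\bigl(\frac{1+z^2}{(z-x)^2}-1\bigr)dx=(1+z^2)G'(z)+1$. On the right, $\int\frac{xf(x)}{z-x}dx=zG(z)-1$ gives $\nu G(z)-2q(zG(z)-1)$. Rearranging gives (4). $\blacksquare$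

**Lemma 5.** (i) $G'(z)\ne0$ for all $z\in\mathbb C^+$. (ii) Suppose $G$ is extended holomorphically to an open set $D\supset\mathbb C^+\cup\mathbb R$ and (4) holds on $D$. If $z\in D$, $\operatorname{Im}z\le0$ and $G'(z)=0$, then $\operatorname{Im}G(z)\ge0$. Hence $G'\ne0$ wherever $\operatorname{Im}G<0$ in $D$.

**Proof.** (i) Integration by parts gives $G'(z)=-\int\frac{f(x)}{(z-x)^2}dx=\int\frac{f'(x)}{z-x}dx$. Put $m=\frac\nu{2q}$ and $h(x)=\frac{2qf(x)}{1+x^2}>0$, so that $f'(x)=-(x-m)h(x)$. With $u=z-m\in\mathbb C^+$ and $y=x-m$,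
$$-u\,G'(z)=\int_{\mathbb R}h(x)\,\frac{uy}{u-y}\,dx,\qquad \frac{uy}{u-y}=\frac{uy(\bar u-y)}{|u-y|^2}=\frac{|u|^2y-y^2u}{|u-y|^2}.$$
So $\operatorname{Im}\frac{uy}{u-y}=-\frac{y^2\operatorname{Im}u}{|u-y|^2}<0$ for $y\ne0$. Hence $\operatorname{Im}(uG'(z))>0$, and $G'(z)\ne0$.

(ii) If $G'(z)=0$, then (4) gives $(2qz-\nu)G(z)=2q-1>0$. Thus $2qz\ne\nu$ and $G(z)=\frac{2q-1}{2qz-\nu}$. Since $\operatorname{Im}(2qz-\nu)=2q\operatorname{Im}z\le0$, we get $\operatorname{Im}G(z)\ge0$. $\blacksquare$

For $\nu=0$, (4) extends from $\mathbb C^+$ to the connected set $\Sigma$ by the identity theorem, so Lemma 5 applies with $D=\Sigma$ and with any smaller $D$. At $q=2$ one has $G'(z)=-\frac{z+3i}{(z+i)^3}$, which vanishes only at $z=-3i$, and $G(-3i)=\frac i4$. This agrees with $\frac{2q-1}{2qz}=\frac{3}{-12i}=\frac i4$, with positive imaginary part.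

## Integer $q$: removing the single point $-i$

For integer $q$ the theorem already follows. The function $f(z)=c(1+z^2)^{-q}$ is then single-valued and holomorphic on $\mathbb C^-\setminus\{-i\}$, so (2) extends $G$ to $D=\mathbb C\setminus\{-i\}$, and (4) holds there. We check Lemma 2. Condition (a) is $\operatorname{Im}G=-\pi f<0$ on $\mathbb R$, and (b) is Lemma 5. For (c), $\partial D=\{-i\}$. If $z_n\to\infty$, then $G(z_n)\to0$, because $G$ and $\tilde G$ decay by Lemma 3 and $f$ decays; so $|1/G(z_n)|\to\infty$. If $z_n\to-i$, then $\tilde G(z_n)=\overline{G(\bar z_n)}\to\overline{G(i)}$ stays bounded while $|f(z_n)|\to\infty$, so $1/G(z_n)\to0\notin\mathbb C^+$. Hence $\mathbf t_q\in\mathcal{UI}$ for $q=1,2,3,\dots$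

## Non-integer $q$: what happens on the cut

For non-integer $q$ the function $f$ is multivalued around $-i$, and the natural replacement is $D=\Sigma$. Conditions (a) and (b) hold as before. What can fail is (c), at the cut. At the two edges of the cut, at $-iy$ with $y>1$, we have $1+z^2=-(y^2-1)$ with argument $\pm\pi$, so $f=c(y^2-1)^{-q}e^{\mp i\pi q}$. By (2), $\operatorname{Im}G=\operatorname{Im}\tilde G-2\pi\operatorname{Re}f$, so on both edges
$$\operatorname{Im}G=\operatorname{Im}\tilde G(-iy)-2\pi c\cos(\pi q)\,(y^2-1)^{-q}.$$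
If $\cos\pi q\le0$, for instance if $\frac12<q\le\frac32$, this is positive. Then sequences tending to the cut away from $-i$ obey (c), and $-i$ and $\infty$ are handled as before: the approach works. If $\cos\pi q>0$, for instance if $q=\frac94$, then $\operatorname{Im}G\to-\infty$ on the edges as $y\downarrow1$, since $\tilde G$ is bounded near $-i$. So there are points of the edges where $\operatorname{Im}G<0$, and for $z_n$ tending to such an edge point, $1/G(z_n)$ converges in $\mathbb C^+$. Condition (c) is false on $\Sigma$. This does not refute the conjecture, because only the component $\Omega$ containing $\mathbb C^+$ matters. But one would have to know that $\Omega$ does not reach the cut, and $\Sigma$ does not tell us.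

## The barrier $|\operatorname{Arg}(1+z^2)|=\pi/(2q)$

The identity
$$\operatorname{Im}G(z)=\operatorname{Im}\tilde G(z)-2\pi\operatorname{Re}f(z),\qquad \operatorname{Im}\tilde G(z)>0,\qquad z\in\mathbb C^-\cap\Sigma,\tag{5}$$
also shows what to do. If $\operatorname{Im}G(z)<0$, then $\operatorname{Re}f(z)>0$. So $\Omega$ cannot cross the curve where $\operatorname{Re}f$ vanishes for the first time as one descends from $\mathbb R$. Since $f=c|1+z^2|^{-q}e^{-iq\operatorname{Arg}(1+z^2)}$, this is the curve $q|\operatorname{Arg}(1+z^2)|=\frac\pi2$, and $q>\frac12$ says exactly that it is met before the cut, where the argument is $\pm\pi$. We stop there instead of at the cut.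

**Proof of Theorem 1.** Fix $q>\frac12$, let $\theta=\frac\pi{2q}\in(0,\pi)$, and let
$$D=\mathbb C^+\cup\mathbb R\cup\{z\in\mathbb C^-:\ 1+z^2\notin(-\infty,0],\ |\operatorname{Arg}(1+z^2)|<\theta\}\subset\Sigma .$$

**Step 1: $D$ is open, and its boundary.** We need to know which points (c) concerns. Near a real point $x$, $1+z^2$ is near $1+x^2>0$, so $|\operatorname{Arg}(1+z^2)|<\theta$ there. Thus real points are interior, and $D$ is open. Hence $\partial D\subset\mathbb C^-$. A point $-iy$ with $y>1$ is not in $\overline D$: near it $1+z^2$ is near the negative number $1-y^2$, so where the principal argument is defined, $|\operatorname{Arg}(1+z^2)|$ is near $\pi>\theta$. So every point of $\partial D$ other than $-i$ lies in $\mathbb C^-\cap\Sigma$. There $\operatorname{Arg}(1+z^2)$ is continuous, and therefore $\operatorname{Arg}(1+z^2)=\pm\theta$.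

**Step 2: the barrier has the right sign.** At $z\in\partial D\setminus\{-i\}$ we have $(1+z^2)^{-q}=e^{\mp iq\theta}|1+z^2|^{-q}=\mp i|1+z^2|^{-q}$, so $\operatorname{Re}f(z)=0$ and by (5)
$$\operatorname{Im}G(z)=\operatorname{Im}\tilde G(z)>0,\qquad z\in\partial D\setminus\{-i\}.\tag{6}$$

**Step 3: the hypotheses of Lemma 2.** Condition (a) is $\operatorname{Im}G=-\pi f<0$ on $\mathbb R$. Condition (b) is Lemma 5, since (4) holds on $\Sigma\supset D$. For (c), let $z_n\in D$ with $\operatorname{Im}G(z_n)<0$ and $z_n\to z_*$. If $z_*=\infty$, then $G(z_n)\to0$ by (3), so $|1/G(z_n)|\to\infty$. If $z_*=-i$, then $\tilde G(z_n)=\overline{G(\bar z_n)}$ is bounded because $G$ is holomorphic at $i$, while $|f(z_n)|=c|1+z_n^2|^{-q}\to\infty$; so $|G(z_n)|\to\infty$ and $1/G(z_n)\to0\notin\mathbb C^+$. If $z_*\in\partial D\setminus\{-i\}$, then $G$ is continuous at $z_*\in\Sigma$, so $\operatorname{Im}G(z_*)\le0$, which contradicts (6); no such sequence exists. Lemma 2 gives $\mathbf t_q\in\mathcal{UI}$, and measures in $\mathcal{UI}$ are FID. $\blacksquare$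

For $q=1$ the picture is explicit. Here $\theta=\frac\pi2$, and for $z=x-iy$ with $y>0$ the condition $\operatorname{Re}(1+z^2)>0$ reads $y<\sqrt{1+x^2}$. So $D$ is the region above a branch of a hyperbola, while $\Omega=\{\operatorname{Im}z>-1\}$ lies inside and its boundary touches $\partial D$ only at $-i$. For $q=2$ the opening angle of $D$ at $-i$ is $2\theta=\frac\pi2$, since $1+z^2\approx-2i(z+i)$ near $-i$; this matches the double zero of $F$ at $-i$, near which $F(z)\approx-i(z+i)^2$.

Free infinite divisibility can also be read off directly. On $\mathbb C^+$, by the Cauchy–Schwarz inequality,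
$$\operatorname{Im}F_\mu(z)=\frac{-\operatorname{Im}G_\mu(z)}{|G_\mu(z)|^2}=\operatorname{Im}z\,\frac{\int|z-x|^{-2}\mu(dx)}{\bigl|\int(z-x)^{-1}\mu(dx)\bigr|^2}\ge\operatorname{Im}z .$$
Let $w\in\mathbb C^+$ and $z=\Phi(w)$. If $z\in\mathbb C^+$, then $\operatorname{Im}w=\operatorname{Im}F(z)\ge\operatorname{Im}z$; otherwise $\operatorname{Im}z\le0<\operatorname{Im}w$. So $\Phi(w)-w$ maps $\mathbb C^+$ into $\mathbb C^-\cup\mathbb R$, which is the Bercovici–Voiculescu criterion for FID, Indiana Univ. Math. J. 42 (1993).

## Pearson type IV laws: following the branch around $-i$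

**Theorem 2.** Let $q>\frac12$, $\nu\in\mathbb R$, and $\mu_{q,\nu}(dx)=c\,(1+x^2)^{-q}e^{\nu\arctan x}dx$ with $c=c_{q,\nu}$ normalizing. Then $\mu_{q,\nu}\in\mathcal{UI}$; in particular it is FID.

The density without $c$ lies between $e^{-\pi|\nu|/2}(1+x^2)^{-q}$ and $e^{\pi|\nu|/2}(1+x^2)^{-q}$, so the measure is finite only if $q>\frac12$. The principle is the same: below $\mathbb R$ we keep the region where the continued density has argument in $(-\frac\pi2,\frac\pi2)$. What changes is that for $\nu\ne0$ this region spirals around $-i$, so the branch must be chosen by the condition itself and not by a cut.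

**Step 1: the logarithm of the density.** We describe all branches below $\mathbb R$. Put
$$L_0(z)=-\bigl(q+\tfrac{i\nu}2\bigr)\log(1+iz)-\bigl(q-\tfrac{i\nu}2\bigr)\log(1-iz),\qquad L_0'(z)=\frac{\nu-2qz}{1+z^2}.$$
For real $x$, $\log(1\pm ix)=\frac12\log(1+x^2)\pm i\arctan x$, so $L_0(x)=-q\log(1+x^2)+\nu\arctan x$ is real and $f=c\,e^{L_0}$ on $\mathbb R$. The derivative is
$$L_0'=\frac{-(iq-\frac\nu2)(1-iz)+(iq+\frac\nu2)(1+iz)}{1+z^2}=\frac{\nu-2qz}{1+z^2}.$$
On $\mathbb C^-$ we have $\operatorname{Re}(1+iz)>1$, so $\log(1+iz)$ is single-valued there. Near a point of $\mathbb C^-\setminus\{-i\}$ the determinations $L$ of this logarithm come from those of $\log(1-iz)$; two of them differ by $-2\pi ik(q-\frac{i\nu}2)$ with $k\in\mathbb Z$, so their imaginary parts differ by an integer multiple of $2\pi q$. All have derivative $\frac{\nu-2qz}{1+z^2}$.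

**Step 2: the domain.** Let
$$D^-=\{z\in\mathbb C^-\setminus\{-i\}:\ \text{some determination }L\text{ at }z\text{ satisfies }|\operatorname{Im}L|<\tfrac\pi2\},\qquad D=\mathbb C^+\cup\mathbb R\cup D^- .$$
Since $2\pi q>\pi$, this determination is unique; here $q>\frac12$ enters. If a local branch satisfies $|\operatorname{Im}L|<\frac\pi2$ at $z$, it does so near $z$. Hence $D^-$ is open and $f_D=c\,e^L$, with this determination, is a well-defined holomorphic function on $D^-$ with
$$(1+z^2)f_D'=(\nu-2qz)f_D .\tag{7}$$
Near each real point $L_0$ is continuous, and it is real on $\mathbb R$, so a small disc around the point satisfies $|\operatorname{Im}L_0|<\frac\pi2$. The lower half of the disc lies in $D^-$, and there $f_D=c\,e^{L_0}$ by uniqueness. So $D$ is open.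

To see the spiral, write $1+iz=r'e^{i\theta'}$ with $|\theta'|<\frac\pi2$ and $1-iz=re^{i\vartheta}$ on $\mathbb C^-\setminus\{-i\}$, where $\vartheta$ belongs to the chosen determination. Then
$$\operatorname{Re}L=-q\log(rr')+\tfrac\nu2(\theta'-\vartheta),\qquad \operatorname{Im}L=-q(\theta'+\vartheta)+\tfrac\nu2\log\tfrac r{r'} .\tag{8}$$
For each small fixed $r$, $\operatorname{Im}L$ runs continuously from $+\infty$ to $-\infty$ as $\vartheta$ runs over $\mathbb R$, so it vanishes somewhere: $D^-$ has points on every small circle around $-i$. There $\vartheta=\frac\nu{2q}\log r+O(1)$, which is unbounded as $r\to0$ if $\nu\ne0$. No fixed cut would serve.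

**Step 3: continuation.** We extend $G=G_{\mu_{q,\nu}}$ to $D$. In $|\operatorname{Im}z|\le\frac12$ we have $\operatorname{Re}(1\pm iz)>0$, so $|\operatorname{Arg}(1\pm iz)|<\frac\pi2$, and
$$\operatorname{Re}L_0=-q\log|1+z^2|+\tfrac\nu2\bigl(\operatorname{Arg}(1+iz)-\operatorname{Arg}(1-iz)\bigr)\le-q\log|1+z^2|+\tfrac{\pi|\nu|}2 .$$
So $|c\,e^{L_0}|\le c\,e^{\pi|\nu|/2}|1+z^2|^{-q}$, and $c\,e^{L_0}$ is holomorphic in $|\operatorname{Im}z|<1$. Lemma 3 applies: $G$ continues across $\mathbb R$, equals $\tilde G-2\pi i\,c\,e^{L_0}$ just below, and $\operatorname{Im}G=-\pi f<0$ on $\mathbb R$. Put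
$$G=\tilde G-2\pi i f_D\qquad\text{on }D^- .\tag{9}$$
Near $\mathbb R$ we have $f_D=c\,e^{L_0}$, so the pieces fit and $G$ is holomorphic on $D$. This gives condition (a) of Lemma 2. Lemma 3 also gives $G\to0$ at infinity in $\mathbb C^+\cup\mathbb R$ and $\tilde G\to0$ at infinity in $\mathbb C^-$.

**Step 4: the equation and critical points.** We need (4) on all of $D$. As we have not shown that $D$ is connected, we verify it piece by piece. On $\mathbb C^+$ it is Lemma 4. Its coefficients are real on the real line, so conjugation shows that $\tilde G$ satisfies (4) on $\mathbb C^-$. By (7), $f_D$ satisfies the homogeneous equation, so $G$ in (9) satisfies (4) on $D^-$. On $\mathbb R$ it holds by continuity. Lemma 5 now gives condition (b).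

**Step 5: the boundary.** For condition (c), let $z_n\in D$ with $\operatorname{Im}G(z_n)<0$ and $z_n\to z_*\in\partial D\cup\{\infty\}$. Points of $\mathbb C^+\cup\mathbb R$ are interior to $D$, so a finite $z_*$ lies in $\mathbb C^-$, and then $z_n\in D^-$ for large $n$.

First let $z_*=\infty$. Along those $n$ with $z_n\in\mathbb C^+\cup\mathbb R$ we have $G(z_n)\to0$ by Step 3. Along those with $z_n\in D^-$, $r/r'=\frac{|1-iz_n|}{|1+iz_n|}\to1$ and $|\operatorname{Im}L|<\frac\pi2$, so (8) shows that $\vartheta$ is bounded. Then $\operatorname{Re}L=-q\log(rr')+O(1)\to-\infty$, so $f_D(z_n)\to0$ and $G(z_n)\to0$. In all cases $|1/G(z_n)|\to\infty$.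

Next let $z_*=-i$. Then $r\to0$ and $r'\to2$, and boundedness of $\operatorname{Im}L$ gives $\vartheta=\frac\nu{2q}\log r+O(1)$. Inserting this in (8),
$$\operatorname{Re}L=-q\log r-\tfrac\nu2\cdot\tfrac{\nu}{2q}\log r+O(1)=-\Bigl(q+\frac{\nu^2}{4q}\Bigr)\log r+O(1)\to+\infty .$$
So the spiral only helps. Since $\tilde G=\overline{G(\bar{\,\cdot\,})}$ is holomorphic at $-i\in\mathbb C^-$, it is bounded near $-i$. Hence $|G(z_n)|\to\infty$ and $1/G(z_n)\to0\notin\mathbb C^+$.

Finally let $z_*\in\mathbb C^-\setminus\{-i\}$. On a closed disc around $z_*$ in $\mathbb C^-\setminus\{-i\}$ the branches are $L_k=L_{(0)}-2\pi ik(q-\frac{i\nu}2)$, with $L_{(0)}$ one fixed branch, and $\operatorname{Im}L_k=\operatorname{Im}L_{(0)}-2\pi qk$. Since $\operatorname{Im}L_{(0)}$ is bounded on the disc, only finitely many indices $k$ occur at the points $z_n$ in it, so along a subsequence $k$ is constant. Then $|\operatorname{Im}L_k(z_*)|\le\frac\pi2$. As $D$ is open and $z_*\in\partial D$, we have $z_*\notin D^-$, so equality holds. Therefore $f_D(z_n)\to c\,e^{L_k(z_*)}\in i\mathbb R$,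 and by (9) $\operatorname{Im}G(z_n)\to\operatorname{Im}\tilde G(z_*)>0$. This contradicts $\operatorname{Im}G(z_n)<0$, so no such sequence exists.

Lemma 2 gives $\mu_{q,\nu}\in\mathcal{UI}$, and so $\mu_{q,\nu}$ is FID. This proves Theorem 2. $\blacksquare$

## Affine images, weak limits, the normal law and the inverse gamma laws

**Corollary.** All affine images of $\mu_{q,\nu}$ are in $\mathcal{UI}$, and so are all weak limits of such measures. This contains the normal law and all inverse gamma laws, with density proportional to $y^{-2q}e^{-\beta/y}$ on $(0,\infty)$, $q>\frac12$, $\beta>0$.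

**Step 1: affine invariance.** Let $X\sim\mu$ and let $\mu'$ be the law of $aX+b$. For $a>0$, $G_{\mu'}(z)=\frac1aG_\mu\bigl(\frac{z-b}a\bigr)$, so $F_{\mu'}(z)=aF_\mu\bigl(\frac{z-b}a\bigr)$ and $F_{\mu'}^{-1}(w)=aF_\mu^{-1}(w/a)+b$. For $a=-1$, $b=0$, $G_{\mu'}(z)=-\overline{G_\mu(-\bar z)}$, so $F_{\mu'}^{-1}(w)=-\overline{F_\mu^{-1}(-\bar w)}$. Both formulas turn a univalent extension to $\mathbb C^+$ into another one, and every case $a\neq0$ is a composition of these two. For $a=0$ we get $\delta_b$, with $F^{-1}(w)=w+b$, also in $\mathcal{UI}$.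

**Step 2: $\mathcal{UI}$ is closed under weak limits.** Let $\mu_n\in\mathcal{UI}$ and $\mu_n\to\mu$ weakly. By Bercovici–Voiculescu (1993, Prop. 5.7) there is a truncated cone $\Gamma$ on which all $\varphi_{\mu_n}$ and $\varphi_\mu$ are defined and $\varphi_{\mu_n}\to\varphi_\mu$ locally uniformly. Since $\mu_n$ is FID, the criterion of Bercovici and Voiculescu says that $\varphi_{\mu_n}$ extends to a holomorphic map $\varphi_n:\mathbb C^+\to\mathbb C^-\cup\mathbb R$. By the identity theorem, $w+\varphi_n(w)$ is the univalent extension of $F_{\mu_n}^{-1}$.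

To pass to the limit on $\mathbb C^+$, put $\psi_n=\frac1{\varphi_n-i}$. As $\operatorname{Im}(\varphi_n-i)\le-1$, we have $|\psi_n|\le1$. On $\Gamma$, $\psi_n\to\frac1{\varphi_\mu-i}$, where $\operatorname{Im}\varphi_\mu\le0$ as a limit. By Vitali's theorem $\psi_n$ converges locally uniformly on $\mathbb C^+$ to a holomorphic $\psi$. The $\psi_n$ have no zeros, and $\psi$ is not identically $0$, since it is nonzero on $\Gamma$; by Hurwitz's theorem $\psi$ has no zeros. Hence $\varphi_n=i+\frac1{\psi_n}\to i+\frac1\psi$ locally uniformly on $\mathbb C^+$, and the limit extends $\varphi_\mu$. So the univalent maps $w+\varphi_n(w)$ converge locally uniformly to a holomorphic extension $\Phi$ of $F_\mu^{-1}$. It is not constant, because a right inverse is injective. By Hurwitz's theorem a nonconstant limit of univalent maps is univalent. So $\mu\in\mathcal{UI}$.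

**Step 3: the normal law.** The image of $\mathbf t_q$ under $x\mapsto\sqrt{2q}\,x$ has density proportional to $\bigl(1+\frac{x^2}{2q}\bigr)^{-q}$, which tends to $e^{-x^2/2}$ as $q\to\infty$. Since $(1+\frac aq)^q$ increases with $q$ for $a\ge0$, it is dominated by $(1+\frac{x^2}2)^{-1}$ for $q\ge1$. By dominated convergence the normalizing constants and the integrals against bounded continuous functions converge, so these laws converge weakly to $N(0,1)$.

**Step 4: the inverse gamma laws.** Let $\varepsilon>0$. The image of $\mu_{q,\beta/\varepsilon}$ under $x\mapsto\varepsilon x$ has density proportional to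
$$g_\varepsilon(y)=(\varepsilon^2+y^2)^{-q}\exp\Bigl\{\frac\beta\varepsilon\Bigl(\arctan\frac y\varepsilon-\frac\pi2\Bigr)\Bigr\}.$$
For $y>0$ the exponent equals $-\frac\beta\varepsilon\arctan\frac\varepsilon y$, which tends to $-\frac\beta y$ as $\varepsilon\to0$. So $g_\varepsilon(y)\to y^{-2q}e^{-\beta/y}$ for $y>0$. For $y\ge\varepsilon$ we use $\arctan u\ge\frac\pi4u$ on $[0,1]$, which holds by concavity, with $u=\varepsilon/y$. This gives
$$g_\varepsilon(y)\le y^{-2q}e^{-\pi\beta/(4y)},$$
which is integrable on $(0,\infty)$, at infinity because $2q>1$. For $y<\varepsilon$ we have $\arctan\frac y\varepsilon\le\frac\pi4$, so the exponent is at most $-\frac{\pi\beta}{4\varepsilon}$, and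
$$\int_{-\infty}^{\varepsilon}g_\varepsilon(y)\,dy\le e^{-\pi\beta/(4\varepsilon)}\,\varepsilon^{1-2q}\int_{\mathbb R}(1+x^2)^{-q}dx\to0 .$$
By dominated convergence on $\{y\ge\varepsilon\}$, the integral of $g_\varepsilon$ against any bounded continuous function converges to the integral of $y^{-2q}e^{-\beta/y}$ over $(0,\infty)$ against that function. Taking the constant function $1$ shows that the normalizing constants converge, so the normalized measures converge weakly to the inverse gamma law. By Steps 1 and 2 and Theorem 2, the normal law and the inverse gamma laws are in $\mathcal{UI}$. $\blacksquare$
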